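\title{Surface diffeomorphisms whose entropy is carried by no homoclinic class}

\begin{abstract}
Let $M$ be a closed surface, $1<r<\infty$ and $0<\beta\le 1/r$. We construct a $C^r$ diffeomorphism $f$ of $M$ with $\lambda_{\min}(f)=1$ and $h_{\mathrm{top}}(f)=\beta$ such that every homoclinic class of a periodic saddle has topological entropy strictly smaller than $\beta$; the map $f$ has no measure of maximal entropy. Here $\lambda_{\min}(f)$ is the smaller of the exponential growth rates of $\|Df^n\|_\infty$ and $\|Df^{-n}\|_\infty$. The case $\beta=1/r$ proves a conjecture of Buzzi, Crovisier and Sarig. The example is a perturbation of a dissipative homoclinic loop with infinitely many trapping discs, whose entropies are below $\beta$ and tend to $\beta$, while the rest of the dynamics stays below $\beta$ by a fixed proportion.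
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the result}

Throughout, a \emph{closed surface} is a compact two-dimensional $C^\infty$ Riemannian manifold $M$ without boundary, and $1<r<\infty$. For non-integer $r=k+\alpha$ with $0<\alpha<1$, the class $C^r$ consists of the $C^k$ maps whose $k$-th derivatives are $\alpha$-H\"older. Let $f$ be a $C^r$ diffeomorphism of $M$. We write $h_{\mathrm{top}}(f)$ for its topological entropy and $h_{\mathrm{top}}(f,K)$ for the topological entropy of its restriction to a compact invariant set $K$. Entropy is the exponential growth rate of the number of orbit segments that can be told apart; the definition is recalled in Section~\ref{sec:tools}. The growth of the derivative is measured by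
\[
\lambda^{\pm}(f)=\lim_{n\to\infty}\frac1n\log\|Df^{\pm n}\|_\infty,\qquad \lambda_{\min}(f)=\min\{\lambda^+(f),\lambda^-(f)\},
\]
where $\|Df^n\|_\infty=\max_{x\in M}\|D_xf^n\|$. The limits exist because $\log\|Df^{\pm n}\|_\infty$ is subadditive in $n$.

A periodic orbit $\mathcal O$ of period $k$ is a \emph{saddle} if, for $x\in\mathcal O$, one eigenvalue of $D_xf^k$ has modulus less than $1$ and the other has modulus greater than $1$. We denote the set of saddles by $\mathrm{HPO}(f)$. The stable manifold $W^s(\mathcal O)$ is the set of points $z$ with $d(f^jz,\mathcal O)\to0$ as $j\to+\infty$, and the unstable manifold $W^u(\mathcal O)$ is defined in the same way with $j\to-\infty$; both are finite unions of immersed curves. The \emph{homoclinic class} $\mathrm{HC}(\mathcal O)$ is the closure of the set of transverse intersection points of $W^s(\mathcal O)$ and $W^u(\mathcal O)$. It is compact and invariant, and it contains $\mathcal O$.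

Is all the entropy of $f$ found in one homoclinic class? In the simplest example it is. Let $f$ be a hyperbolic linear automorphism of $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with eigenlines $E^u,E^s$, and write $k\in\mathbb Z^2$ as $k^u+k^s$. The point $k^u\equiv-k^s \pmod{\mathbb Z^2}$ lies on both $W^u(0)$ and $W^s(0)$. The eigenlines have irrational slope, so the points $k^u$ are dense in $E^u$ and $E^u$ is dense in the torus. Thus $\mathrm{HC}(0)=\mathbb T^2$. The following conjecture, posed in \cite{BCS}, says that in finite smoothness this can fail, even when the entropy is as large as $\lambda_{\min}(f)/r$ up to an arbitrarily small loss.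

\begin{quote}
\emph{For every $0<\varepsilon<1$ and every $1<r<\infty$ there is a $C^r$ diffeomorphism $f$ of a closed surface such that}
\begin{itemize}
\item[(1)] $h_{\mathrm{top}}(f)>(1-\varepsilon)\,\lambda_{\min}(f)/r>0$,
\item[(2)] $h_{\mathrm{top}}(f,\mathrm{HC}(\mathcal O))<h_{\mathrm{top}}(f)$ \emph{for every} $\mathcal O\in\mathrm{HPO}(f)$.
\end{itemize}
\end{quote}

We prove it, on every closed surface and with no loss at all.

\begin{theorem}\label{thm:main}
Let $M$ be a closed surface, $1<r<\infty$ and $0<\beta\le1/r$. There is a $C^r$ diffeomorphism $f$ of $M$ with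
\[
\lambda_{\min}(f)=\lambda^+(f)=1,\qquad h_{\mathrm{top}}(f)=\beta,
\]
and $h_{\mathrm{top}}(f,\mathrm{HC}(\mathcal O))<h_{\mathrm{top}}(f)$ for every $\mathcal O\in\mathrm{HPO}(f)$. Moreover, $f$ has no measure of maximal entropy.
\end{theorem}

For $\beta=1/r$ the theorem gives $h_{\mathrm{top}}(f)=\lambda_{\min}(f)/r>(1-\varepsilon)\lambda_{\min}(f)/r>0$ for all $\varepsilon\in(0,1)$ at once, together with~(2). So the conjecture is true.

\subsection{Why $\lambda_{\min}(f)/r$}

Entropy on a surface is bounded by the growth of the derivative:
\begin{equation}\label{eq:hbound}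
h_{\mathrm{top}}(f)\le\max\{\lambda_{\min}(f),0\}
\end{equation}
(see the line after Lemma~\ref{lem:ruelle}). The minimum appears because $f$ and $f^{-1}$ have the same entropy. The factor $1/r$ comes from a count of oscillations. Near a saddle with unstable eigenvalue $e^{\lambda}$, a displacement of size $e^{-\lambda m}$ in the unstable direction grows to size one in time $m$. The function $e^{-\lambda m}\sin(Ns)$ has bounded $C^r$ norm as long as $N^r\le e^{\lambda m}$. So a perturbation of bounded $C^r$ norm can fold a curve about $e^{\lambda m/r}$ times at that small scale, and if the unfolded curve returns to where it started, $f^m$ has a horseshoe with about $e^{\lambda m/r}$ branches. This is entropy $\lambda/r$ for $f$, produced at scales that shrink as $m$ grows. One therefore expects that up to the level $\lambda_{\min}(f)/r$ entropy can be spread over infinitely many pieces at smaller and smaller scales, with no piece carrying all of it. Above that level it cannot, as the following remark shows.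

\begin{remark}[Sharpness]\label{rem:sharp}
This remark relies on two published theorems and is not used in the proof of Theorem~\ref{thm:main}. The constant $1/r$ cannot be improved: if $h_{\mathrm{top}}(f)>\lambda_{\min}(f)/r$ and $h_{\mathrm{top}}(f)>0$, then (2) fails. Passing to $f^{-1}$ changes neither the entropies, nor $\lambda_{\min}$, nor the homoclinic classes, so we may assume that $\lambda_{\min}(f)=\lambda^+(f)$; this number is positive by \eqref{eq:hbound}. By a theorem of Burguet \cite{Burguet}, a $C^r$ surface diffeomorphism, $r>1$, with $h_{\mathrm{top}}(f)>\frac1r\lim_n\frac1n\log^+\|Df^n\|_\infty$ has a measure of maximal entropy, hence an ergodic one, $\nu$, and $h(\nu)>0$. By Katok's theory, in the form given by Buzzi, Crovisier and Sarig \cite{BCS}, an ergodic measure of positive entropy of a $C^r$ surface diffeomorphism, $r>1$, is supported on $\mathrm{HC}(\mathcal O)$ for some saddle $\mathcal O$. So $h_{\mathrm{top}}(f,\mathrm{HC}(\mathcal O))\ge h(\nu)=h_{\mathrm{top}}(f)$. The second theorem and the variational principle also show that the entropies of homoclinic classes have supremum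 $h_{\mathrm{top}}(f)$ whenever $h_{\mathrm{top}}(f)>0$; condition (2) says that this supremum is not attained.
\end{remark}

\subsection{Outline of the proof}

The count of oscillations produces horseshoes, but it leaves two things open. Horseshoes of different periods might be linked by transverse intersections and lie in one homoclinic class, and orbits that wander among them might carry the full entropy. We handle the first point by dissipation. The saddle has eigenvalues $e$ and $e^{-2}$, and this traps each horseshoe in a disc $D_m$ with $f^m(D_m)\subset\operatorname{int}D_m$. A homoclinic class then lies entirely inside or entirely outside the orbit of $D_m$. We handle the second point by bounding the largest Lyapunov exponent of every ergodic measure through an explicit return map.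

Section~\ref{sec:tools} recalls the tools: the variational principle, ergodic decomposition, Poincar\'e recurrence, Lyapunov exponents and Ruelle's inequality. Nothing deeper is used. Section~\ref{sec:loop} builds the loop and computes the return map after a perturbation described by one function $g$ of one variable. Section~\ref{sec:model} works out one horseshoe by hand, and Section~\ref{sec:g} defines the function $g$ that produces infinitely many. Section~\ref{sec:discs} gives the trapping discs and the bound $h_{\mathrm{top}}(f)\ge\beta$. Sections~\ref{sec:orbits} and~\ref{sec:expansion} classify the ergodic measures and give $h_{\mathrm{top}}(f)\le\beta$. Section~\ref{sec:gap} proves that every ergodic measure has entropy below $\beta$, with one bound for each disc and one for the rest, and Section~\ref{sec:classes} concludes.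

\section{Entropy and Lyapunov exponents}\label{sec:tools}

Let $T$ be a homeomorphism of a compact metric space. A set $A$ is \emph{$(k,\delta)$-separated} if any two distinct points $x,y\in A$ satisfy $d(T^jx,T^jy)\ge\delta$ for some $0\le j<k$. If $s(k,\delta)$ is the largest cardinality of such a set, then $h_{\mathrm{top}}(T)=\sup_{\delta>0}\limsup_k\frac1k\log s(k,\delta)$. One has $h_{\mathrm{top}}(T^m)=m\,h_{\mathrm{top}}(T)$ for $m\ge1$ and $h_{\mathrm{top}}(T^{-1})=h_{\mathrm{top}}(T)$. \emph{Measure} means invariant Borel probability measure, and $h(\mu)$ is the measure-theoretic entropy, which is the same for $T$ and $T^{-1}$. We use the following textbook facts.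

\begin{itemize}
\item \emph{Variational principle.} $h_{\mathrm{top}}(T)=\sup h(\nu)$ over all measures, and also over ergodic measures. A \emph{measure of maximal entropy} is a measure $\mu$ with $h(\mu)=h_{\mathrm{top}}(T)$.
\item \emph{Ergodic decomposition.} Every measure is an average $\mu=\int\nu\,d\tau(\nu)$ of ergodic measures, and $h(\mu)=\int h(\nu)\,d\tau(\nu)$.
\item \emph{Poincar\'e recurrence.} For every measure, almost every point is an accumulation point of its own forward orbit.
\end{itemize}

Now let $f$ be a $C^1$ diffeomorphism of a closed surface. By the subadditive ergodic theorem, for every measure $\mu$ the limit $\lambda_1(z)=\lim_n\frac1n\log\|D_zf^n\|$ exists almost everywhere, and $\frac1n\int\log\|D_zf^n\|\,d\mu\to\int\lambda_1\,d\mu$. If $\lambda_1(z)$ exists then $\lambda_1(fz)=\lambda_1(z)$, because $\|D_zf^{n+1}\|$ and $\|D_{fz}f^n\|$ differ by a bounded factor. For an ergodic measure $\nu$ the function $\lambda_1$ is almost everywhere equal to a constant $\lambda_1(\nu)$, the larger of the two Lyapunov exponents $\lambda_1(\nu)\ge\lambda_2(\nu)$. The exponents of $\nu$ for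 $f^{-1}$ are $-\lambda_2(\nu)\ge-\lambda_1(\nu)$. \emph{Ruelle's inequality} states that $h(\nu)\le\max\{\lambda_1(\nu),0\}+\max\{\lambda_2(\nu),0\}$. For a diffeomorphism of a surface the second term can be dropped.

\begin{lemma}\label{lem:ruelle}
Every ergodic measure $\nu$ satisfies $h(\nu)\le\max\{\lambda_1(\nu),0\}$.
\end{lemma}

\begin{proof}
If $\lambda_2(\nu)<0$, this is Ruelle's inequality. If $\lambda_2(\nu)\ge0$, both exponents for $f^{-1}$ are at most $0$, and Ruelle's inequality for $f^{-1}$ gives $h(\nu)=0$.
\end{proof}

Since $\lambda_1(\nu)\le\lambda^+(f)$, the lemma and the variational principle give $h_{\mathrm{top}}(f)\le\max\{\lambda^+(f),0\}$; the same bound for $f^{-1}$ yields \eqref{eq:hbound}. The next lemma lets us compute $\lambda^+(f)$ from ergodic measures.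

\begin{lemma}\label{lem:lambdaplus}
$\lambda^+(f)=\sup\lambda_1(\nu)$, the supremum being over ergodic measures.
\end{lemma}

\begin{proof}
Only the inequality $\le$ needs a proof. The functions $\Lambda_n(x)=\log\|D_xf^n\|$ are continuous and satisfy $\Lambda_{n+k}(x)\le\Lambda_n(x)+\Lambda_k(f^nx)$. Fix $k\ge1$, let $L_k=\max_{0\le j\le k}\max|\Lambda_j|$, and let $n\ge2k$. For $0\le j<k$, cut the time interval $[0,n]$ into an initial piece of length $j$, then $q_j=\lfloor(n-j)/k\rfloor$ pieces of length $k$, and a remainder of length less than $k$. This gives $\Lambda_n(x)\le2L_k+\sum_{l<q_j}\Lambda_k(f^{j+lk}x)$. As $j$ and $l$ vary, $j+lk$ takes each value $0,\dots,n-k$ once. Averaging over $j$ and adding the $k-1$ missing terms,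
\[
\Lambda_n(x)\le3L_k+\frac1k\sum_{i<n}\Lambda_k(f^ix).
\]
Let $x_n$ maximize $\Lambda_n$, and let $\mu$ be a weak-$*$ limit point of $\frac1n\sum_{i<n}\delta_{f^ix_n}$; it is invariant. Dividing the last inequality by $n$ and passing to the limit gives $\lambda^+(f)\le\frac1k\int\Lambda_k\,d\mu$ for every $k$, hence $\lambda^+(f)\le\int\lambda_1\,d\mu=\int\lambda_1(\nu)\,d\tau(\nu)$. So some ergodic component has $\lambda_1(\nu)\ge\lambda^+(f)$.
\end{proof}

\section{A dissipative loop and its return map}\label{sec:loop}

The theorem makes a claim about all saddles and all measures of $f$, so we must be able to follow every orbit. We therefore start from a flow that is linear near a saddle, closes up one separatrix into a homoclinic loop by a band of parallel orbits, and is slowed down to rest elsewhere.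

\subsection{The flow}

Let $Q=(-3,3)^2$ and $p=(0,0)$. On $Q$ we take the field $x\partial_x-2y\partial_y$, whose flow is $(x,y)\mapsto(xe^t,ye^{-2t})$. We attach a band that carries the point $(1,v)$ to the point $(v,1)$ in time~$3$; see Figure~\ref{fig:loop}. Precisely, for some $w_0\in(0,\frac18]$ there is a smooth embedding $E\colon(0,3)\times(-2w_0,2w_0)\to\mathbb R^2$ with bounded image such that
\begin{equation}\label{eq:band}
\begin{aligned}
E(\sigma,v)&=(e^{\sigma},ve^{-2\sigma})&&\text{for }0<\sigma\le\log3,\\
E(3+\sigma,v)&=(ve^{\sigma},e^{-2\sigma})&&\text{for }-\tfrac12\log3\le\sigma<0,\\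
E(\sigma,v)&\notin\overline Q&&\text{for }\log3<\sigma<3-\tfrac12\log3.
\end{aligned}
\end{equation}
To construct it, look for $E(\sigma,v)=\Gamma(\sigma)+v\,\zeta(\sigma)$ with $\sigma\in[0,3]$. The first two formulas are affine in $v$, and we impose them on slightly longer $\sigma$-intervals, where $x>3$ or $y>3$ on the extra parts. They prescribe $\Gamma$ and $\zeta$ near both ends. Join the two pieces of $\Gamma$ by an embedded arc outside $\overline Q$ that goes around the corner $(3,3)$. On the two prescribed pieces $\det(\Gamma',\zeta)$ equals $e^{-\sigma}$ and $2e^{-\sigma}$, with $\sigma$ as in the respective formula. Both are positive, and the condition $\det(\Gamma',\zeta)>0$ is convex in $\zeta$, so a partition of unity extends $\zeta$ along $\Gamma$ with this property. Then $E$ is a local diffeomorphism along the compact embedded arc $\Gamma$, hence an embedding for $w_0$ small, and for $w_0$ small its middle part stays outside $\overline Q$.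

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (-3,-3) rectangle (3,3);
\node at (-2.6,-2.6) {$Q$};
\fill[gray!35] plot[domain=0:1] ({0.32*exp(\x)},{exp(-2*\x)}) -- plot[domain=1:0] ({-0.32*exp(\x)},{exp(-2*\x)}) -- cycle;
\draw[gray,->] (0,0) -- (-2,0);
\draw[gray,->] (0,-3) -- (0,-1);
\draw[gray] (0,-1) -- (0,0);
\draw[thick,->] (0,0) -- (2.2,0);
\draw[thick] (2.2,0) -- (3,0) to[out=0,in=-45] (3.9,3.9) to[out=135,in=90] (0,3);
\draw[thick,->] (0,3) -- (0,1.9);
\draw[thick] (0,1.9) -- (0,0);
\draw[->] plot[domain=0:1.75] ({0.22*exp(\x)},{exp(-2*\x)});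
\draw (-0.64,1) -- (0.64,1) node[right] {$\Sigma$};
\fill (0.22,1) circle (1.2pt);
\fill (0,0) circle (1.5pt) node[below left] {$p$};
\node at (-1.05,0.55) {$S$};
\node at (4.15,1.6) {$\Gamma$};
\end{tikzpicture}
\caption{The homoclinic loop (thick) of the saddle $p$ leaves the square $Q$ along the $x$-axis, follows the arc $\Gamma$, and re-enters along the $y$-axis. The orbit of a point $(w,1)$ of the segment $\Sigma$ with $w>0$ (thin arrow) follows the loop and returns to $\Sigma$ at $(w^2,1)$. The shaded strip $S$, swept out in unit time by the middle half of $\Sigma$, contains the support of the perturbation. Widths are exaggerated.}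
\label{fig:loop}
\end{figure}

We call the image of $E$ the \emph{band}, and we let $V$ be the union of $Q$ and the band, a bounded open set. Define $X_0=x\partial_x-2y\partial_y$ on $Q$ and $X_0=E_*\partial_\sigma$ on the band. By \eqref{eq:band} the band meets $Q$ only in its two end pieces, where the curves $\sigma\mapsto E(\sigma,v)$ are orbits of the linear flow; so the two definitions agree. The only zero of $X_0$ is $p$. Let $\rho\colon\mathbb R^2\to[0,1]$ be smooth, with compact support in $V$, and equal to $1$ on a neighborhood of the compact set $[-2,2]^2\cup\overline{E((0,3)\times[-w_0,w_0])}\subset V$. Identify a plane disc containing $\overline V$ with an open subset of $M$, let $X=\rho X_0$, extended by $0$ to $M$, and let $\varphi_t$ be its flow.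

The cut-off creates many zeros, but they are harmless. If $X(z)=0$ and $z\ne p$, then either $z\notin\operatorname{supp}\rho$, or $z\in V$ is a minimum of $\rho$ with $\rho(z)=0$ and $d\rho(z)=0$. In both cases $DX(z)=0$, so
\begin{equation}\label{eq:zeros}
D_p\varphi_1=\operatorname{diag}(e,e^{-2}),\qquad D_z\varphi_1=\mathrm{id}\quad\text{at every other zero $z$ of $X$.}
\end{equation}

Let $\Sigma=\{(w,1):|w|<2w_0\}$, and let $\Psi(s,w)=(we^s,e^{-2s})$, a diffeomorphism from $\mathbb R^2$ onto $\{y>0\}$. For $|w|<2w_0$ and $s$ in a neighborhood of $[0,1]$ the point $\Psi(s,w)$ lies in $[-2,2]^2$, where $\rho=1$, so $\Psi(s,w)=\varphi_s(w,1)$. We call $s$ the \emph{phase}; the coordinate $w$ measures the distance to the loop. Put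
\[
S=\Psi\big([0,1)\times(-w_0,w_0)\big),\qquad S_+=\Psi\big([0,1)\times(0,w_0)\big).
\]
Points of $S$ have $e^{-2}<y\le1$ and $|x|<1$. A flow line that crosses the middle half of $\Sigma$ spends the next unit of time in $S$, so the time-one map visits $S$ exactly once per such crossing.

\begin{lemma}\label{lem:passage}
Let $0<w<2w_0$ and $T(w)=3+\log\frac1w$. Then $w^2<w_0$, $\varphi_{T(w)}(w,1)=(w^2,1)$, and $\varphi_t(w,1)\notin S$ for $1\le t<T(w)$.
\end{lemma}

\begin{proof}
We have $w^2<4w_0^2<w_0$ because $w_0\le\frac18$. The orbit of $(w,1)$ reaches $(1,w^2)$ at time $\log\frac1w>\log4>1$. It then follows the curve $\sigma\mapsto E(\sigma,w^2)$ for time $3$ and arrives at $(w^2,1)$. All this happens where $\rho=1$. Between the times $1$ and $T(w)$ the orbit has first $y\le e^{-2}$, then $x\ge1$, then it is outside $Q$, then $y>1$; each condition excludes $S$.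
\end{proof}

\subsection{The kick}

Fix a smooth $\eta\colon\mathbb R\to[0,1]$ with compact support in $(-w_0,w_0)$ and $\eta=1$ on $[-\frac12w_0,\frac12w_0]$. Let $g\colon\mathbb R\to[0,\infty)$ be a $C^r$ function with
\begin{equation}\label{eq:gadm}
\operatorname{supp}g\subset[\tfrac14,\tfrac34],\qquad \sup g\cdot\sup|\eta'|<\tfrac12 .
\end{equation}
The \emph{kick} pushes points of $S$ away from the loop by an amount that depends on the phase:
\[
K(\Psi(s,w))=\Psi(s,\tilde w)\ \text{ on }S,\qquad \tilde w=w+\eta(w)g(s),\qquad K=\mathrm{id}\ \text{ on }M\setminus S .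
\]
For each $s$ the map $w\mapsto\tilde w$ has derivative greater than $\frac12$ and is the identity near $\pm w_0$, so it is a diffeomorphism of $(-w_0,w_0)$. Hence $K$ is a $C^r$ bijection of $M$ with invertible derivative and $K(S)=S$, and its inverse is $C^r$ by the inverse function theorem. The kick is the identity outside the compact set $\Psi([\frac14,\frac34]\times\operatorname{supp}\eta)$, which lies in the interior of $S$. In particular $K=\mathrm{id}$ near every point outside $S$, and near every zero of $X$. Define
\[
f=\varphi_1\circ K .
\]
Zeros of $X$ are fixed points of $f$, and $Df$ is given there by \eqref{eq:zeros}.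

\begin{lemma}[Return map]\label{lem:return}
Let $z=\Psi(s,w)\in S$ with $\tilde w>0$. Let $n$ be the unique integer with $s+n-3+\log\tilde w\in[0,1)$. Then $n$ is the first return time of $z$ to $S$ under $f$, and
\begin{equation}\label{eq:R}
f^n(\Psi(s,w))=\Psi(R(s,w)),\qquad R(s,w)=\big(s+n-3+\log\tilde w,\ \tilde w^{\,2}\big),
\end{equation}
\begin{equation}\label{eq:nw}
e^{2-n}<\tilde w<e^{4-n}.
\end{equation}
In particular $f^n(z)\in S_+$. With $n$ fixed, \eqref{eq:R} holds on a neighborhood of $(s,w)$ in $\mathbb R^2$. If $z\in S_+$ then $\tilde w\ge w>0$, so every point of $S_+$ returns to $S_+$ infinitely often.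
\end{lemma}

\begin{proof}
We have $K(z)=\varphi_s(\tilde w,1)$, so $f(z)=\varphi_{1+s}(\tilde w,1)$. Note that $s+n-3+\log\tilde w=s+n-T(\tilde w)$, so $n$ is the first integer with $n+s\ge T(\tilde w)$. By Lemma~\ref{lem:passage} the points $\varphi_{j+s}(\tilde w,1)$ with $1\le j<n$ are not in $S$, so $f$ acts on them as $\varphi_1$. Therefore
\[
f^n(z)=\varphi_{n+s}(\tilde w,1)=\varphi_{n+s-T(\tilde w)}(\tilde w^{\,2},1)=\Psi\big(n+s-T(\tilde w),\tilde w^{\,2}\big)\in S_+ .
\]
From $0\le s+n-3+\log\tilde w<1$ and $0\le s<1$ we get $\log\tilde w>2-n$ and $\log\tilde w<4-n$. For the statement on neighborhoods, recall that $K=\mathrm{id}$ near the points $f^j(z)$, $1\le j<n$. The formula for $K$ remains valid for slightly negative $s$, where $g=0$ and $K=\mathrm{id}$, and the identity $\Psi(s,w)=\varphi_s(w,1)$ holds for $s$ in a neighborhood of $[0,1]$. So the displayed chain of equalities persists for nearby points.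
\end{proof}

The bound \eqref{eq:nw} is the dictionary between space and time used throughout: a point that leaves $S$ at distance $\tilde w\approx e^{-n}$ from the loop returns after time $n$, at distance $\approx e^{-2n}$.

\section{One window, by hand}\label{sec:model}

This section explains the choice of $g$; the proof does not depend on it. Without the kick, $R(s,w)=(s+n-3+\log w,w^2)$, and every orbit in $S_+$ spirals onto the loop. Now let $g(s)>0$ and start on the loop, at $w=0$:
\[
R(s,0)=\big(s+n-3+\log g(s),\ g(s)^2\big).
\]
The new distance $g(s)^2$ is negligible against the next kick if that kick has a comparable size. To first approximation, then, the phase evolves by the one-dimensional map $s\mapsto s+n-3+\log g(s)$. This relation can be solved for $g$: \emph{any} map $G$ of an interval $I\subset(0,1)$ to itself is realized, with any prescribed return time $n=m$, by setting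
\begin{equation}\label{eq:solve}
g(s)=e^{-m+3+G(s)-s}\qquad(s\in I).
\end{equation}

Take $I=[c-\ell,c+\ell]$, use the coordinate $u=(s-c)/\ell$, and let $G$ act by $u\mapsto\frac34\sin(2\pi Nu)$ for $|u|\le\frac12$. The smallest case is $N=2$. The critical points of $\frac34\sin(4\pi u)$ in $[-\frac12,\frac12]$ are $\pm\frac18$ and $\pm\frac38$, with values $\pm\frac34$ of alternating sign. They bound three laps
\[
J_1=[-\tfrac38,-\tfrac18],\qquad J_2=[-\tfrac18,\tfrac18],\qquad J_3=[\tfrac18,\tfrac38],
\]
and each lap is mapped monotonically onto $[-\frac34,\frac34]$, which contains all three laps with room to spare. The laps $J_1$ and $J_3$ are at distance $\frac14$. For every word $i_0\dots i_{k-1}$ in the letters $1,3$, the set of $u$ with $G^j(u)\in J_{i_j}$ for $0\le j<k$ is a nonempty interval, by induction on $k$ from the last letter. One point for each word gives a $(k,\frac14)$-separated set of cardinality $2^k$, so $G$ has entropy at least $\log2$. The slope of $G$ is at most $3\pi$ on $[-\frac12,\frac12]$. For general $N$ there are $N$ laps of odd index, and the slope is at most $\frac32\pi N$.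 Since one step of $G$ takes time $m$, we expect for $f$ an entropy between $\frac1m\log N$, from the laps, and $\frac1m(\log N+C)$, from the slope and Lemma~\ref{lem:ruelle}. Three observations turn this into a construction.

\emph{The price.} The $j$-th derivative of the function \eqref{eq:solve} is at most a constant times $e^{-m}(N/\ell)^j$. Its $C^r$ norm is small when $N$ is somewhat smaller than $e^{m/r}$. This is the only restriction on $N$, and it is the source of the hypothesis $\beta\le1/r$.

\emph{The gap.} Take $N\approx e^{\beta m}m^{-4}$. Both bounds above are then $\beta-\frac1m(4\log m+O(1))$, which is smaller than $\beta$ for large $m$ and tends to $\beta$. The factor $m^{-4}$ beats the constant $C$. It also pays for the factor $\ell^{-j}$ when $\ell=m^{-2}$, a length chosen summable so that infinitely many intervals $I$ fit into $(0,1)$.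

\emph{Dissipation.} For $w\ne0$ the new phase is $G(s)+\log(1+w/g(s))$. After one return $w\approx e^{-2m}$ while $g\approx e^{-m}$, so the error is about $e^{-m}$, far below the margin $\frac14\ell$ between $G(I)$ and the ends of $I$. A thin rectangle over $I$ is therefore mapped into itself, folded about $2N$ times, as by a strongly dissipative H\'enon-like map. For eigenvalues $e$ and $e^{-1}$ the return would give $w\approx g$ and an error of order one, and this argument would fail. The strong contraction also makes $\lambda^-(f)\ge2$, so that $\lambda_{\min}(f)$ will be the expansion rate $1$ that enters the count of oscillations.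

What the model does not show is the behavior of orbits outside the rectangles. They pass through the places where $g$ decays to zero, and through $I$ at larger distance $w$. The remaining parameters of the next section are chosen to control them.

\section{Infinitely many windows}\label{sec:g}

From now on $r$ and $\beta\le1/r<1$ are those of Theorem~\ref{thm:main}. Put
\[
\theta=\frac\beta4,\qquad\gamma=\frac{2-2\beta}{2-\beta}\in(0,1),\qquad\text{so that}\quad1-\frac{1-\beta}\gamma=\frac\beta2 .
\]
We need two cut-off functions. The first brings $g$ down to zero outside $I$. The quantity that will measure expansion is $|g'|/\tilde w$, and $g'/g$ is unbounded where $g$ tends to $0$; so we choose a profile for which it blows up more slowly than $g^{-\theta}$. Let $\psi\colon\mathbb R\to[0,1]$ be smooth and even, with $\psi=1$ on $[-1,1]$, $\psi>0$ exactly on $(-2,2)$, and $\psi(u)=e^{-1/(2-|u|)}$ for $|u|<2$ near $2$. Then there is $C$ with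
\begin{equation}\label{eq:psi}
|\psi'|\le C\psi^{1-\theta}.
\end{equation}
Indeed, near $|u|=2$ we have $|\psi'|=\psi^{1-\theta}\cdot\psi^\theta(2-|u|)^{-2}$, and the last product is bounded; on compact subsets of $(-2,2)$ the function $\psi$ is bounded below. The second cut-off switches the oscillation off before the decay begins. Let $\chi\colon\mathbb R\to[0,1]$ be smooth with $\chi=1$ on $[-\frac12,\frac12]$ and support in $[-\frac34,\frac34]$.

All objects so far are fixed. Let $n_*\ge10$ be an integer, which will be required to be large finitely many times. \emph{The letter $C$ denotes constants that depend only on $r,\beta,\psi,\chi$}, never on $n_*$ or on the choices made below; the value may change from line to line. Let $\mathcal M=\{m_1<m_2<\cdots\}$ be an infinite set of integers $\ge n_*$ that is sparse in the sense that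
\begin{equation}\label{eq:sparse}
\gamma\,m_{k+1}\ge3m_k\qquad(k\ge1).
\end{equation}
This condition is used only in Lemma~\ref{lem:runs}. For $m\in\mathcal M$ put
\[
\ell_m=m^{-2},\qquad N_m=\lfloor e^{\beta m}m^{-4}\rfloor,
\]
where $N_m\ge1$ for $n_*$ large. Choose centers $c_m$ such that the \emph{windows} $W_m=[c_m-2\ell_m,c_m+2\ell_m]$ are pairwise disjoint subsets of $(\frac14,\frac34)$; this is possible because their total length is at most $4/(n_*-1)<\frac12$. The \emph{core} of $W_m$ is $I_m=[c_m-\ell_m,c_m+\ell_m]$, and the \emph{collar} is $W_m\setminus\operatorname{int}I_m$. With $u=(s-c_m)/\ell_m$ define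
\[
G_m(s)=c_m+\tfrac34\ell_m\,\chi(u)\sin(2\pi N_mu),\qquad g_m(s)=\psi(u)\,e^{-m+3+G_m(s)-s},\qquad g=\sum_{m\in\mathcal M}g_m .
\]
On the core $g=g_m$ is given by \eqref{eq:solve}; near the collar $G_m$ is the constant $c_m$. On $W_m$ both $s$ and $G_m(s)$ lie in $(0,1)$, so
\begin{equation}\label{eq:gsize}
e^{2-m}\psi(u)\le g(s)=g_m(s)\le e^{4-m}\psi(u)\qquad(s\in W_m).
\end{equation}
In particular $0\le g\le\varepsilon_0:=e^{4-n_*}$.

\begin{lemma}\label{lem:Cr}
The function $g$ is of class $C^r$, and it satisfies \eqref{eq:gadm} for $n_*$ large.
\end{lemma}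

\begin{proof}
Write $r=k+\alpha$ with $k=\lfloor r\rfloor$. The norm $\|h\|_{C^r}$ is the sum of $\sup|h^{(j)}|$ for $0\le j\le k$ and, if $\alpha>0$, of the H\"older constant $[h^{(k)}]_\alpha$; the space $C^r([0,1])$ is complete for it. Let $A=N_m/\ell_m\ge1$ and $H(s)=G_m(s)-s$. For $1\le i\le k+1$, the $i$-th $s$-derivative of $\psi(u)$ is at most $C\ell_m^{-i}\le CA^i$, that of $G_m$ is at most $C\ell_m^{1-i}N_m^i\le CA^i$, and that of $s$ is at most $1$; so $|H^{(i)}|\le CA^i$. The $j$-th derivative of $e^H$ is $e^H$ times a sum of products $H^{(i_1)}\cdots H^{(i_q)}$ with $i_1+\dots+i_q=j$, and $|H|<1$ on $W_m$. With the Leibniz rule this gives $\sup|g_m^{(j)}|\le Ce^{-m}A^j$ for $0\le j\le k+1$. For a $C^1$ function $h$, the difference $|h(s)-h(s')|$ is bounded both by $2\sup|h|$ and by $\sup|h'|\,|s-s'|$, hence $[h]_\alpha\le2(\sup|h|)^{1-\alpha}(\sup|h'|)^\alpha$. For $h=g_m^{(k)}$ this is at most $Ce^{-m}A^{k(1-\alpha)+(k+1)\alpha}=Ce^{-m}A^r$. Since $A\le e^{\beta m}m^{-2}$ and $r\beta\le1$,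
\[
\|g_m\|_{C^r}\le Ce^{-m}A^r\le Ce^{-m+r\beta m}m^{-2r}\le Cm^{-2r}.
\]
The series $\sum_mg_m$ converges in $C^r$. Its support lies in $[\frac14,\frac34]$, and $\varepsilon_0\sup|\eta'|<\frac12$ for $n_*$ large.
\end{proof}

From now on $f=\varphi_1\circ K$ is the $C^r$ diffeomorphism of Section~\ref{sec:loop} built with this $g$. The hypothesis $\beta\le1/r$ will not be used again, except through $\beta<1$.

\section{Trapping discs and the lower bound for the entropy}\label{sec:discs}

The rectangle over $I_m$ must be thin enough for the error $\log(1+w/g)$ to be small compared with $\ell_m$, and thick enough to contain its image, of height about $e^{-2m}$. For $m\in\mathcal M$ let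
\[
\omega_m=\tfrac1{16}m^{-2}e^{-m},\qquad P_m=I_m\times[-\omega_m,\omega_m],\qquad D_m=\Psi(P_m).
\]

\begin{lemma}\label{lem:trap}
Let $n_*$ be large and $m\in\mathcal M$. Then $D_m\subset S$, every point of $D_m$ has first return time $m$ to $S$, and on $P_m$
\begin{equation}\label{eq:RD}
R(s,w)=\Big(G_m(s)+\log\Big(1+\frac w{g(s)}\Big),\ (g(s)+w)^2\Big),\qquad\Big|\log\Big(1+\frac w{g(s)}\Big)\Big|\le\frac{\ell_m}8 .
\end{equation}
Moreover $f^m(D_m)\subset\operatorname{int}D_m$.
\end{lemma}

\begin{proof}
For $n_*$ large $\omega_m<\frac12w_0$, so $D_m\subset S$ and $\eta(w)=1$ on $P_m$. By \eqref{eq:gsize}, $g\ge e^{-m}$ on $I_m$, so $|w|/g(s)\le\frac1{16}\ell_m$. Hence $\tilde w=g(s)+w>0$, and $|\log(1+t)|\le2|t|$ for $|t|\le\frac12$ gives the inequality in \eqref{eq:RD}. Since $\log g(s)=-m+3+G_m(s)-s$ on $I_m$,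
\[
s+m-3+\log\tilde w=G_m(s)+\log\big(1+w/g(s)\big)\in\big[c_m-\tfrac78\ell_m,\,c_m+\tfrac78\ell_m\big]\subset(0,1).
\]
By Lemma~\ref{lem:return} the return time is $m$ and \eqref{eq:RD} holds. The first coordinate of $R$ lies in $\operatorname{int}I_m$. By \eqref{eq:nw} the second lies in $(0,e^{8-2m})$, and $e^{8-2m}<\omega_m$ for $n_*$ large.
\end{proof}

\begin{proposition}\label{prop:lower}
$h_{\mathrm{top}}(f)\ge\frac1m\log N_m$ for every $m\in\mathcal M$. Hence $h_{\mathrm{top}}(f)\ge\beta$.
\end{proposition}

\begin{proof}
Fix $m$ and drop it from $c_m,\ell_m,N_m,\omega_m,G_m,P_m$. For $|u|\le\frac12$ we have $G=c+\frac34\ell\sin(2\pi Nu)$. The argument $2\pi Nu$ runs over $[-\pi N,\pi N]$, which contains the $2N$ critical points $\frac\pi2+j\pi$, $-N\le j<N$. They bound $2N-1$ consecutive laps $J_1,\dots,J_{2N-1}\subset[c-\frac12\ell,c+\frac12\ell]$, and $G$ takes the values $c-\frac34\ell$ and $c+\frac34\ell$ at the two ends of each lap. Let $B_i=J_i\times[-\omega,\omega]$. We replace the intervals of Section~\ref{sec:model} by arcs: say that an arc \emph{crosses} $B_i$ if it lies in $B_i$ and joins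 its two vertical sides.

By \eqref{eq:RD}, $R$ maps one vertical side of $B_i$ into $\{s\le c-\frac58\ell\}$ and the other into $\{s\ge c+\frac58\ell\}$, and $R(B_i)\subset P$. So the image of an arc crossing $B_i$ lies in $P$ and runs from one side of $[c-\frac12\ell,c+\frac12\ell]\times[-\omega,\omega]$ to the other. For every $j$ it contains a subarc crossing $B_j$: orient it from left to right, and take the part from the last time it meets the left side of $B_j$ to the first later time it meets the right side. Given a word $i_0\dots i_{k-1}$, start from a horizontal segment crossing $B_{i_0}$ and choose nested subarcs $A_0\supset A_1\supset\dots\supset A_{k-1}$ such that $R^j(A_j)$ crosses $B_{i_j}$. Any $x\in A_{k-1}$ has $R^j(x)\in B_{i_j}$ for $0\le j<k$.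

The $N$ compact sets $\Psi(B_i)$ with $i$ odd are pairwise disjoint; let $\delta>0$ be a lower bound for their mutual distances in $M$. One point for each word in odd letters gives a $(k,\delta)$-separated set for $f^m$ with $N^k$ elements. So $m\,h_{\mathrm{top}}(f)=h_{\mathrm{top}}(f^m)\ge\log N$. Finally $N_m\ge\frac12e^{\beta m}m^{-4}$, so $\frac1m\log N_m\to\beta$ along $\mathcal M$.
\end{proof}

\section{Where orbits go}\label{sec:orbits}

For upper bounds we need to know all ergodic measures. We show that an orbit either converges to a fixed point or is eventually governed by $R$ at small distance from the loop. We begin with the flow.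

\begin{lemma}\label{lem:floworbits}
\begin{itemize}
\item[(a)] The forward $\varphi$-orbit of a point of $Q$ with $x\le0$ stays in $Q$ and converges to a zero of $X$; along it $|y|$ is nonincreasing.
\item[(b)] Every forward $\varphi$-orbit converges to a zero of $X$ or meets $\Sigma$ at a positive time.
\end{itemize}
\end{lemma}

\begin{proof}
The limit of a convergent orbit is a zero of $X$. Consider the orbit of a point where $X\ne0$; it stays in $\{\rho>0\}\subset V$. In $Q$ we have $\dot x=\rho x$ and $\dot y=-2\rho y$, so the signs of $x,y$ are constant, $|x|$ is nondecreasing and $|y|$ is nonincreasing. An orbit that stays in $Q$ therefore converges. An orbit that leaves $Q$ does so at a point of $\partial Q\cap V$ with $|x|=3$. This point is in the band, and by \eqref{eq:band} the points of the band on $\partial Q$ are $E(\log3,v)$, with $x=3$, and $E(3-\frac12\log3,v)$, with $|x|<1$. So the exit point is some $E(\log3,v)$ and has $x=3$. This proves (a), and it reduces (b) to orbits that start in the band outside $Q$. In the coordinates $(\sigma,v)$ such an orbit satisfies $\dot\sigma=\rho>0$ and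 $\dot v=0$ as long as $\sigma<3$. Either it reaches $\sigma=3$, that is, the point $(v,1)\in\Sigma$, in finite time, or $\sigma$ increases to a limit as $t\to\infty$ and the orbit converges.
\end{proof}

Let $n_*$ be so large that $\varepsilon_0\le\frac18$ and $4\varepsilon_0^2<\frac12w_0$, and put
\[
S_*=\Psi\big([0,1)\times(0,4\varepsilon_0^2]\big)\subset S_+,\qquad Z=\bigcup_{j\ge0}f^{-j}(S_+).
\]
On $S_*$ the cut-off $\eta$ equals $1$ near $w$, so $\tilde w=w+g(s)$ there.

\begin{proposition}\label{prop:orbits}
If $z\notin Z$, then $f^jz$ converges to a zero of $X$ as $j\to\infty$. If $z\in Z$, then the forward orbit of $z$ meets $S_*$, and the first return to $S$ of a point of $S_*$ lies in $S_*$.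
\end{proposition}

\begin{proof}
Let $z\notin Z$. Suppose first that $f^jz\notin S$ for all $j\ge0$; then $f^jz=\varphi_jz$. If $\varphi_tz$ does not converge to a zero, it meets $\Sigma$ at a point $(w,1)$ at a time $t_1>0$. If $|w|<w_0$, then $\varphi_{\lceil t_1\rceil}z=\Psi(\lceil t_1\rceil-t_1,w)\in S$, which is excluded. If $w_0\le w<2w_0$, then by Lemma~\ref{lem:passage} the orbit later meets $\Sigma$ at $(w^2,1)$ with $w^2<w_0$, which is excluded for the same reason. If $w\le-w_0$, the orbit converges by Lemma~\ref{lem:floworbits}(a). Suppose next that some $f^jz=\Psi(s,w)$ lies in $S$. Then $\tilde w\le0$, since otherwise the orbit would return to $S_+$ by Lemma~\ref{lem:return}. The point $f^{j+1}z=\varphi_{1+s}(\tilde w,1)=(\tilde we^{1+s},e^{-2-2s})$ lies in $Q$ and has $x\le0$ and $0<y\le e^{-2}$. By Lemma~\ref{lem:floworbits}(a) its forward $\varphi$-orbit keeps $y\le e^{-2}$, so it avoids $S$ and contains the forward $f$-orbit; and it converges to a zero.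

Let $z\in Z$. By Lemma~\ref{lem:return}, after a first visit to $S_+$ the successive visits to $S$ lie in $S_+$, and their second coordinates satisfy $w'=\tilde w^{\,2}\le F(w)$ with $F(b)=(b+\varepsilon_0)^2$. The map $F$ is increasing, sends $[0,\frac18]$ into itself, and has $F'\le\frac12$ there; so it has one fixed point $b_*$, which attracts $[0,\frac18]$. Since $F(4\varepsilon_0^2)=\varepsilon_0^2(1+4\varepsilon_0)^2<4\varepsilon_0^2$, we have $b_*<4\varepsilon_0^2$. As $w<w_0\le\frac18$, the visits eventually satisfy $w\le4\varepsilon_0^2$, and $F(4\varepsilon_0^2)<4\varepsilon_0^2$ shows that this bound persists.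
\end{proof}

The Borel set $Z$ satisfies $f^{-1}(Z)=Z$, because points of $S_+$ return to $S_+$. So an ergodic measure $\nu$ has $\nu(Z)\in\{0,1\}$. If $\nu(Z)=0$, almost every point converges to a zero of $X$ and is recurrent, so it is a zero of $X$, hence a fixed point; an ergodic measure carried by fixed points is a Dirac mass. We obtain two types.

\begin{itemize}
\item[\emph{Type I.}] $\nu=\delta_z$ with $X(z)=0$. Then $h(\nu)=0$, and by \eqref{eq:zeros} $\lambda_1(\nu)=1$ if $z=p$ and $\lambda_1(\nu)=0$ otherwise.
\item[\emph{Type II.}] $\nu(Z)=1$. Almost every point has a forward iterate $z_1\in S_*$ with $\lambda_1(z_1)=\lambda_1(\nu)$.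
\end{itemize}

For $z_1\in S_*$ we denote by $z_i=\Psi(s_i,w_i)\in S_*$, $i\ge1$, the successive \emph{visits} of its orbit to $S$, and by $n_i$ the return time of $z_i$. Thus $z_{i+1}=f^{n_i}z_i$ and $w_{i+1}=\tilde w_i^{\,2}$.

\begin{lemma}\label{lem:times}
Return times are long and at most double: $n_i\ge n_*-3$ for $i\ge1$, and for $i\ge2$
\begin{equation}\label{eq:double}
e^{4-2n_{i-1}}<w_i<e^{8-2n_{i-1}},\qquad n_i<2n_{i-1}.
\end{equation}
\end{lemma}

\begin{proof}
We have $\tilde w_i\le4\varepsilon_0^2+\varepsilon_0\le2\varepsilon_0<e^{5-n_*}$, and $\tilde w_i>e^{2-n_i}$ by \eqref{eq:nw}; so $n_i>n_*-3$. Squaring \eqref{eq:nw} at the visit $i-1$ gives the bounds on $w_i$. Then $e^{4-n_i}>\tilde w_i\ge w_i>e^{4-2n_{i-1}}$.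
\end{proof}

\section{Expansion along a return}\label{sec:expansion}

\subsection{An adapted norm}

In the coordinates $(s,w)$ the derivative of $R$ has the entry $\partial s'/\partial w=1/\tilde w\approx e^n$. A naive estimate would give the exponent $1$, far above $\beta$. But vectors arriving in $S_*$ have a very small $w$-component, which this estimate ignores. The coordinate $\xi=\log w$ records it: without the kick, $R$ is the affine map $(s,\xi)\mapsto(s+\xi+n-3,2\xi)$, whose derivative is bounded however long the return takes. So at $\Psi(s,w)\in S_*$ we measure a tangent vector with components $(ds,dw)$ by $|ds|+|d\xi|$, where $d\xi=dw/w$, and we put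
\[
a(s,w)=\log3+\log\Big(1+\frac{|g'(s)|}{\tilde w}\Big),\qquad a_i=a(s_i,w_i).
\]

\begin{lemma}\label{lem:exponent}
Let $z_1\in S_*$ be a point where $\lambda_1(z_1)$ exists. Then
\begin{equation}\label{eq:exponent}
\lambda_1(z_1)\le\liminf_{k\to\infty}\frac{a_1+\dots+a_k}{n_1+\dots+n_k}.
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:return} we may differentiate $s'=s+n-3+\log\tilde w$, $w'=\tilde w^{\,2}$ and $\tilde w=w+g(s)$ with $n$ fixed:
\[
\frac{d\tilde w}{\tilde w}=\frac w{\tilde w}\,d\xi+\frac{g'(s)}{\tilde w}\,ds,\qquad ds'=ds+\frac{d\tilde w}{\tilde w},\qquad d\xi'=2\,\frac{d\tilde w}{\tilde w}.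
\]
Since $0<w\le\tilde w$,
\[
|ds'|+|d\xi'|\le|ds|+3|d\xi|+3\frac{|g'(s)|}{\tilde w}|ds|\le e^{a(s,w)}\big(|ds|+|d\xi|\big).
\]
As $0<w<1$, we have $|ds|+|dw|\le|ds|+|d\xi|\le\frac1w(|ds|+|dw|)$. The norm $|ds|+|dw|$ is comparable on $S$ to the Riemannian norm, within a factor $L$, because $\Psi$ is a diffeomorphism near the compact set $[0,1]\times[-w_0,w_0]$. We use the right inequality at $z_1$ only and the left one at $z_{k+1}$, and obtain $\|D_{z_1}f^{n_1+\dots+n_k}\|\le L^2w_1^{-1}e^{a_1+\dots+a_k}$. The factor $L^2w_1^{-1}$ does not depend on $k$.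
\end{proof}

\subsection{High and low visits}

Consider a point $\Psi(s,w)\in S_*$ with return time $n$. If $s$ is in the core $I_m$, then $|g'|$ can be of order $e^{-m}N_m$ and $\tilde w\approx e^{-n}$, so the expansion is about $e^{n-(1-\beta)m}$. The rate $1-(1-\beta)m/n$ is close to $\beta$ for $n$ close to $m$ and drops to $\beta/2$ at $n=\gamma m$; this is how $\gamma$ was chosen. We call the visit \emph{high, of index $m$}, if $s\in\operatorname{int}I_m$ and $n>\gamma m$, and \emph{low} otherwise.

\begin{lemma}\label{lem:a}
Let $\Psi(s,w)\in S_*$ have return time $n$, and let $a=a(s,w)$.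
\begin{itemize}
\item[(a)] If $s\in\operatorname{int}I_m$, then $n\le m+1$ and $a\le\beta n-4\log n+C$.
\item[(b)] For $n_*$ large, $a\le\beta n$ for every visit, and $a\le\frac34\beta n$ for every low visit.
\end{itemize}
\end{lemma}

\begin{proof}
We treat the possible positions of $s$.

\emph{Outside the open windows.} If $s\notin\bigcup_m\operatorname{int}W_m$, then $g(s)=0$. This is a minimum of the $C^1$ function $g\ge0$, so $g'(s)=0$ and $a=\log3$.

\emph{Collar.} Let $\ell_m\le|s-c_m|<2\ell_m$. Near $s$ we have $g=\psi(u)e^{-m+3+c_m-s}$, so by \eqref{eq:psi}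
\[
|g'(s)|\le e^{4-m}\big(\psi+m^2|\psi'|\big)\le Cm^2e^{-m}\psi^{1-\theta}=Cm^2e^{-\theta m}\big(e^{-m}\psi\big)^{1-\theta}.
\]
By \eqref{eq:gsize}, $e^{-m}\psi\le g(s)\le\tilde w$. Since $m^2e^{-\theta m}\le C$ and $\tilde w>e^{-n}$, we get $|g'|/\tilde w\le C\tilde w^{-\theta}\le Ce^{\theta n}$, so $a\le\frac14\beta n+C$.

\emph{Core.} Let $|s-c_m|<\ell_m$. Here $\psi=1$ and $g'=g\,(G_m'-1)$. The factor $\ell_m$ in $G_m$ cancels the factor $du/ds=1/\ell_m$, so $|G_m'|\le CN_m$ and $|g'|\le Ce^{-m}N_m$. With \eqref{eq:nw},
\begin{equation}\label{eq:core}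
\frac{|g'(s)|}{\tilde w}\le Ce^{n-m}N_m\le Cm^{-4}e^{\,n-(1-\beta)m}.
\end{equation}
From $e^{4-n}>\tilde w\ge g(s)\ge e^{2-m}$ we get $n\le m+1\le2m$. Hence $n-(1-\beta)m\le\beta n+1$ and $m^{-4}\le16n^{-4}$, and \eqref{eq:core} gives $|g'|/\tilde w\le Cn^{-4}e^{\beta n}$. The numbers $n^{-4}e^{\beta n}$, $n\ge1$, are bounded below by a positive constant depending only on $\beta$, so $1+|g'|/\tilde w\le Cn^{-4}e^{\beta n}$ as well. This proves (a). If the visit is low, then $m\ge n/\gamma$, so $n-(1-\beta)m\le n\big(1-\frac{1-\beta}\gamma\big)=\frac12\beta n$, and \eqref{eq:core} gives $a\le\frac12\beta n+C$.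

Thus low visits satisfy $a\le\frac12\beta n+C$ in all cases. Since $n\ge n_*-3$ and $C$ does not depend on $n_*$, for $n_*$ large we have $C\le\frac14\beta n$ and $C\le4\log n$. This proves (b).
\end{proof}

\begin{proposition}\label{prop:numbers}
$\lambda_{\min}(f)=\lambda^+(f)=1$ and $h_{\mathrm{top}}(f)=\beta$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:exponent} and~\ref{lem:a}(b), measures of type II have $\lambda_1(\nu)\le\beta<1$. Measures of type I have $\lambda_1(\nu)\in\{0,1\}$, with the value $1$ at $p$. So $\lambda^+(f)=1$ by Lemma~\ref{lem:lambdaplus}. The eigenvalue $e^2$ of $D_pf^{-1}$ gives $\lambda^-(f)\ge2$, hence $\lambda_{\min}(f)=1$. By Lemma~\ref{lem:ruelle}, measures of type II have entropy at most $\beta$, and measures of type I have entropy $0$. The variational principle gives $h_{\mathrm{top}}(f)\le\beta$, and Proposition~\ref{prop:lower} gives the reverse inequality.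
\end{proof}

\section{The entropy gap}\label{sec:gap}

A bound $h(\nu)<\beta$ for each ergodic $\nu$ excludes measures of maximal entropy, but it does not yet bound the entropy of a homoclinic class away from $\beta$, since that entropy is a supremum. We need uniform bounds: one for the measures that see a given disc, and one for all the measures that see none.

\subsection{Inside the trapped regions}

For $m\in\mathcal M$ let $U_m=\bigcup_{0\le j<m}f^j(\operatorname{int}D_m)$. This set is open, its closure is $\bigcup_{0\le j<m}f^j(D_m)$, and Lemma~\ref{lem:trap} gives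
\begin{equation}\label{eq:U}
f(U_m)\subset U_m,\qquad f^m(\overline{U_m})\subset U_m .
\end{equation}
It contains no zero of $X$: a zero is fixed by $f$, so it would lie in $D_m\subset S$, where $X\ne0$.

\begin{proposition}\label{prop:inside}
Let $C_0$ be the constant in Lemma~\ref{lem:a}\textup{(a)} and $\beta_m=\beta-\frac1m(4\log m-C_0)$. For $n_*$ large, $0<\beta_m<\beta$ for all $m\in\mathcal M$, and every ergodic measure $\nu$ with $\nu(U_m)>0$ satisfies $h(\nu)\le\beta_m$.
\end{proposition}

\begin{proof}
For large $m$ we have $0<\frac1m(4\log m-C_0)<\beta$. The measure $\nu$ is of type II because $U_m$ contains no zero of $X$. By \eqref{eq:U} the set $\bigcup_{j\ge0}f^{-j}(U_m)$ is invariant, so almost every orbit enters $U_m$, and then $\operatorname{int}D_m$. By Lemma~\ref{lem:trap}, from then on all visits to $S$ lie in $\operatorname{int}D_m$ and have return time $m$. Choose $z_1\in S_*$ later than the entrance. Then $s_i\in\operatorname{int}I_m$ and $n_i=m$ for all $i$, so $a_i\le\beta m-4\log m+C_0=\beta_mn_i$. Lemmas~\ref{lem:exponent} and~\ref{lem:ruelle} give $h(\nu)\le\beta_m$.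
\end{proof}

\subsection{Outside the trapped regions}

An orbit that avoids the discs can still make high visits, passing over $I_m$ at distance $w\ge\omega_m$, and such a visit may expand at a rate close to $\beta$. We must show that low visits take up a definite proportion of the time. The reason is the following. At distance $w\ge\omega_m$ the kick exceeds $w$ by at most a polynomial factor, so the return time is essentially that of the unperturbed loop, about twice the previous one. Return times thus grow geometrically along consecutive high visits, while a high visit of index $m$ has return time at most $m+1$. The sparseness of $\mathcal M$ prevents the orbit from continuing in a window of higher index.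

\begin{lemma}\label{lem:runs}
Let $n_*$ be large, and let $z_1\in S_*$ be a point whose forward orbit avoids $\bigcup_mU_m$.
\begin{itemize}
\item[(a)] If the visit $i\ge2$ is high, then $n_i\ge\frac32n_{i-1}$.
\item[(b)] Two consecutive high visits have the same index.
\item[(c)] Every run of consecutive high visits is finite. If a low visit with return time $t_0$ is followed by a run of high visits with return times $t_1,\dots,t_j$, then $t_1+\dots+t_j\le\frac{12}\gamma t_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m$ be the index, $n=n_i$, $t=n_{i-1}$. Since $s_i\in\operatorname{int}I_m$, $w_i>0$ and $z_i\notin\operatorname{int}D_m$, we have $w_i\ge\omega_m$. So $g(s_i)\le e^{4-m}=16e^4m^2\omega_m\le16e^4m^2w_i$, and with \eqref{eq:nw} and \eqref{eq:double}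
\[
e^{2-n}<\tilde w_i=w_i+g(s_i)\le Cm^2w_i\le Cm^2e^{-2t}.
\]
As $m<n/\gamma$, taking logarithms gives $n\ge2t-2\log n-C$. For $n_*$ large, $2\log n+C\le n/3$ by Lemma~\ref{lem:times}, and then $\frac43n\ge2t$.

(b) Let the visits $i-1$ and $i$ be high, with indices $m_k,m_l$ and return times $t,n$. Then $\gamma m_k<t\le m_k+1$ and $\gamma m_l<n\le m_l+1$ by Lemma~\ref{lem:a}(a). By \eqref{eq:double} and \eqref{eq:sparse},
\[
\gamma m_l<n<2t\le2(m_k+1)\le3m_k\le\gamma m_{k+1},
\]
so $l\le k$. If $l<k$, then (a) and \eqref{eq:sparse} give $n>t>\gamma m_k\ge3m_{k-1}\ge3m_l\ge m_l+1$, which contradicts $n\le m_l+1$. So $l=k$.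

(c) By (b) a run has a single index $m$. Its return times grow by a factor at least $\frac32$ at each step and are bounded by $m+1$, so the run is finite, and
\[
t_1+\dots+t_j\le t_j\sum_{q\ge0}\big(\tfrac23\big)^q=3t_j\le3(m+1)\le6m .
\]
By \eqref{eq:double}, $t_0>\frac12t_1>\frac12\gamma m$, so $6m<\frac{12}\gamma t_0$.
\end{proof}

Without \eqref{eq:sparse} part (b) is lost, the index could increase along a run, and the argument would give no bound for the duration of the run in terms of $t_0$.

\begin{proposition}\label{prop:outside}
Let $\kappa=\frac\gamma{4(\gamma+12)}\in(0,1)$. Every ergodic measure $\nu$ with $\nu(U_m)=0$ for all $m\in\mathcal M$ satisfies $h(\nu)\le(1-\kappa)\beta$.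
\end{proposition}

\begin{proof}
We may assume that $\nu$ is of type II. The countable union of the sets $f^{-j}(U_m)$ is null, so there is $z_1\in S_*$ with $\lambda_1(z_1)=\lambda_1(\nu)$ whose forward orbit avoids $\bigcup_mU_m$. Call \emph{block} a low visit together with the maximal run of high visits that follows it, which may be empty. Let $t_0,t_1,\dots,t_j$ be the return times in a block and $\mathcal T$ their sum. By Lemma~\ref{lem:runs}(c), $\mathcal T\le(1+\frac{12}\gamma)t_0$, that is, $\frac14t_0\ge\kappa\mathcal T$. By Lemma~\ref{lem:a}(b), the sum of the $a_i$ over the block is at most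
\[
\tfrac34\beta t_0+\beta(t_1+\dots+t_j)=\beta\big(\mathcal T-\tfrac14t_0\big)\le(1-\kappa)\beta\,\mathcal T .
\]
Runs are finite, so after finitely many initial visits the sequence of visits is a concatenation of infinitely many blocks. Evaluating \eqref{eq:exponent} along the ends of blocks gives $\lambda_1(\nu)\le(1-\kappa)\beta$, and Lemma~\ref{lem:ruelle} concludes.
\end{proof}

The constant $\kappa$ is positive because $\gamma>0$, that is, because $\beta<1$. Besides the computation of $\lambda^+(f)$, this is where the construction of $f$ and the estimates use $r>1$ rather than $r\ge1$.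

\section{Homoclinic classes and the end of the proof}\label{sec:classes}

A trapped region can be entered but not left, while a homoclinic point starts near $\mathcal O$ and comes back to it. So each homoclinic class lies on one side.

\begin{lemma}\label{lem:sides}
Let $\mathcal O\in\mathrm{HPO}(f)$ and $m\in\mathcal M$. If $\mathcal O$ meets $U_m$, then $\mathrm{HC}(\mathcal O)\subset U_m$. Otherwise $\mathrm{HC}(\mathcal O)\cap U_m=\emptyset$.
\end{lemma}

\begin{proof}
Let $Y=f^m(\overline{U_m})$, a compact subset of $U_m$ by \eqref{eq:U}. If $y\in U_m$ and $j\ge m$, then $f^{j-m}y\in U_m$, so $f^jy\in Y$. Let $z\in W^s(\mathcal O)\cap W^u(\mathcal O)$.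

Suppose that $\mathcal O$ meets $U_m$. Then $\mathcal O\subset U_m$, since $U_m$ is forward invariant and $\mathcal O$ is periodic. As $f^{-j}z$ tends to $\mathcal O$ and $U_m$ is open, $f^{-j}z\in U_m$ for some $j\ge m$, so $z\in Y$. Since $Y$ is closed, $\mathrm{HC}(\mathcal O)\subset Y\subset U_m$.

Suppose that $\mathcal O$ does not meet $U_m$. If $z\in U_m$, then $f^jz\in Y$ for $j\ge m$, and $f^jz$ tends to $\mathcal O$, so $\mathcal O$ meets the compact set $Y\subset U_m$, a contradiction. So all such $z$ lie in the closed set $M\setminus U_m$, and so does $\mathrm{HC}(\mathcal O)$.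
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The condition ``$n_*$ large'' was imposed finitely many times, each time with a threshold that depends only on $r,\beta,\psi,\chi,\eta,w_0$. Fix $n_*$ above all thresholds, and let $f$ be the resulting $C^r$ diffeomorphism of $M$. Proposition~\ref{prop:numbers} gives $\lambda_{\min}(f)=\lambda^+(f)=1$ and $h_{\mathrm{top}}(f)=\beta$.

Let $\mathcal O\in\mathrm{HPO}(f)$, and apply the variational principle to the compact invariant set $\mathrm{HC}(\mathcal O)$. If $\mathcal O$ meets some $U_m$, then by Lemma~\ref{lem:sides} every ergodic measure on $\mathrm{HC}(\mathcal O)$ has $\nu(U_m)=1$, and Proposition~\ref{prop:inside} gives $h_{\mathrm{top}}(f,\mathrm{HC}(\mathcal O))\le\beta_m<\beta$. If $\mathcal O$ meets no $U_m$, then every ergodic measure on $\mathrm{HC}(\mathcal O)$ has $\nu(U_m)=0$ for all $m$, and Proposition~\ref{prop:outside} gives $h_{\mathrm{top}}(f,\mathrm{HC}(\mathcal O))\le(1-\kappa)\beta<\beta$.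

Finally, Propositions~\ref{prop:inside} and~\ref{prop:outside} together show that $h(\nu)<\beta$ for every ergodic measure $\nu$. For an arbitrary measure $\mu$, the entropy $h(\mu)=\int h(\nu)\,d\tau(\nu)$ is the average of a function that is everywhere smaller than $\beta$, so $h(\mu)<\beta=h_{\mathrm{top}}(f)$. Thus $f$ has no measure of maximal entropy.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Burguet}
Burguet, \emph{Maximal measure and entropic continuity of Lyapunov exponents for $C^r$ surface diffeomorphisms with large entropy}.

\bibitem{BCS}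
J\'er\^ome Buzzi, Sylvain Crovisier and Omri Sarig, \emph{Measures of maximal entropy for surface diffeomorphisms}, arXiv:1811.02240 (2018).

\end{thebibliography}
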